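\title{Large fields without gt-henselian topologies}

\begin{abstract}
A field is large if every smooth curve over it with a rational point has infinitely many rational points. A field topology is gt-henselian if the simple root $-1$ of $x^{n+1}+x^n$ survives, and moves little, under small perturbations of the lower coefficients. It is known that a field is large if and only if some elementary extension of it carries a non-discrete gt-henselian field topology. We show that the passage to an elementary extension cannot be avoided: in every characteristic and every uncountable cardinality there is a PAC field with no non-discrete gt-henselian field topology. In contrast, every countable large field has such a topology.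
\end{abstract}

\section{Introduction}\label{sec:intro}

A field $K$ is \emph{large} if it satisfies the following four conditions. Their equivalence is known, and we use it without proof. Subscripts $X$, $Y$ denote partial derivatives.
\begin{itemize}
\item[(L1)] Every smooth $1$-dimensional $K$-variety with a $K$-point has infinitely many $K$-points.
\item[(L2)] If $f\in K[X,Y]$ and $(a,b)\in K^2$ satisfy $f(a,b)=0\neq f_Y(a,b)$, then $f$ has infinitely many zeros in $K^2$.
\item[(L3)] $K$ is existentially closed in $K(\!(t)\!)$ (see Section~\ref{sec:series}).
\item[(L4)] $K$ is elementarily equivalent to the fraction field of a henselian local domain that is not a field.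
\end{itemize}
Here two fields are elementarily equivalent if they satisfy the same first-order sentences in the language of rings, and a local ring is henselian if every simple root in the residue field of a monic polynomial over the ring lifts to a root in the ring. A large field is infinite: take $f=Y$ in (L2).

For $K=\mathbb R$, condition (L2) follows from the implicit function theorem: for every $a'$ close to $a$ the polynomial $f(a',Y)$ has a root close to $b$. The argument needs a topology that is not discrete and in which simple roots persist under small changes of the coefficients. One can ask for this directly. A \emph{ring topology} on $K$ is a topology for which addition and multiplication are continuous; a \emph{field topology} is a Hausdorff ring topology for which inversion on $K^\times$ is continuous. A field topology is \emph{gt-henselian} if for every $n$ and every neighborhood $P$ of $-1$ there is a neighborhood $O$ of $0$ such that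
\[
x^{n+1}+x^n+a_{n-1}x^{n-1}+\cdots+a_1x+a_0
\]
has a root in $P$ for all $a_0,\dots,a_{n-1}\in O$. The point of the test polynomial $x^{n+1}+x^n$ is that $-1$ is a simple root of it in every characteristic: the derivative at $-1$ is $(n+1)(-1)^n+n(-1)^{n-1}=(-1)^n$.

The discrete topology is gt-henselian, with $O=\{0\}$. The usual topology on $\mathbb R$ is gt-henselian by the implicit function theorem. So is the $t$-adic topology on $F(\!(t)\!)$ for any field $F$: if $p$ is the polynomial displayed above and all $a_i$ lie in $t^NF[\![t]\!]$ with $N\ge1$, Hensel's lemma gives a root $\rho$ with constant term $-1$, and in the Taylor expansion $0=p(\rho)=p(-1)+(\rho+1)\bigl(p'(-1)+(\rho+1)h\bigr)$, with $h\in F[\![t]\!]$, the last factor is a unit, so $\rho+1\in p(-1)F[\![t]\!]\subseteq t^NF[\![t]\!]$.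

The link between the two notions is the following known result, which we also use without proof.

\begin{theorem}\label{thm:known}
A field $K$ is large if and only if some elementary extension of $K$ admits a non-discrete gt-henselian field topology. If $K$ is large, then every $\aleph_1$-saturated elementary extension of $K$ admits one.
\end{theorem}

So, up to elementary extension, largeness always has a topological cause. The question, posed in \cite{Walsberg}, is whether the extension is needed:

\begin{quote}
\emph{Does every large field admit a non-discrete gt-henselian field topology?}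
\end{quote}

An infinite $\aleph_1$-saturated field is uncountable, because saturation provides an element different from any countably many given ones. The second assertion of Theorem~\ref{thm:known} therefore produces no topology on a countable field, and one might look for a counterexample among these. The truth is the opposite: counterexamples exist, and all of them are uncountable.

A polynomial $f\in D[X,Y]$ over a field $D$ is \emph{absolutely irreducible} if it is irreducible over an algebraic closure $\overline D$ of $D$. A field $K$ is \emph{PAC} if every absolutely irreducible $K$-variety has a $K$-point; it suffices that every absolutely irreducible polynomial in $K[X,Y]$ has a zero in $K^2$ \cite[Theorem~11.2.3]{FJ}. A field extension $L/D$ is \emph{regular} if $L\otimes_D\overline D$ is a domain. Put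
\[
\Sigma_K=\{a\in K:\ X^2+X+a\text{ has a root in }K\}.
\]
For a gt-henselian topology, $\Sigma_K$ is a neighborhood of $0$: take $n=1$ and $P=K$.

\begin{theorem}\label{thm:A}
Let $k$ be a field and let $\kappa>|k|$ be an uncountable cardinal.
\begin{itemize}
\item[(a)] There is a large PAC field $K\supseteq k$, regular over $k$, with $|K|=\kappa$, such that $K$ carries no non-discrete ring topology for which $\Sigma_K$ is a neighborhood of $0$. In particular $K$ admits no non-discrete gt-henselian field topology.
\item[(b)] If $k$ is large, there is a field $K\supseteq k$ with all the properties in \textup{(a)}, except possibly PAC, such that moreover $k$ is existentially closed in $K$.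
\end{itemize}
\end{theorem}

Taking for $k$ a prime field gives counterexamples in every characteristic and every uncountable cardinality. One cannot always have PAC in (b): the polynomial $X^2+Y^2+1$ is absolutely irreducible over $\mathbb R$, since $-(Y^2+1)$ is not a square in $\mathbb C[Y]$, so it has a zero in every PAC extension of $\mathbb R$ and none in $\mathbb R$.

\begin{theorem}\label{thm:B}
Every countable large field admits a non-discrete gt-henselian field topology.
\end{theorem}

\begin{corollary}\label{cor:C}
\begin{itemize}
\item[(i)] Let $\kappa$ be an infinite cardinal. Every large field of cardinality $\kappa$ admits a non-discrete gt-henselian field topology if and only if $\kappa=\aleph_0$.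
\item[(ii)] A field $K$ is large if and only if some (equivalently, every) countable elementary subfield of $K$ admits a non-discrete gt-henselian field topology.
\item[(iii)] Admitting a non-discrete gt-henselian field topology is not an elementary property.
\end{itemize}
\end{corollary}

\begin{proof}
(i) Combine Theorem~\ref{thm:A}, for a prime field $k$, with Theorem~\ref{thm:B}.

(ii) Largeness is preserved under elementary equivalence: by (L2) it is axiomatized by the sentences saying, for each $d$ and $N$, that every $f$ of degree at most $d$ with a zero at which $f_Y$ does not vanish has at least $N$ zeros. So if $K$ is large, every countable elementary subfield is large and has the topology by Theorem~\ref{thm:B}. Countable elementary subfields exist by the L\"owenheim--Skolem theorem, so ``every'' implies ``some''. If a countable elementary subfield $K_0$ has the topology, then $K_0$ is large by Theorem~\ref{thm:known}, and so is $K$.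

(iii) A field $K$ as in Theorem~\ref{thm:A} and a countable elementary subfield of $K$ are elementarily equivalent, and by (ii) only the second has the topology.
\end{proof}

Section~\ref{sec:countable} proves Theorem~\ref{thm:B}: over a countable field the axioms of the topology become a sequence of finite lists of equations, which are solved in $K[\![t]\!]$ and pulled back to $K$. The rest of the paper proves Theorem~\ref{thm:A}. Section~\ref{sec:obstruction} shows that $X^2+X+xy$ has no root when $x$ and $y$ come from independent fields, and Sections~\ref{sec:generic} and~\ref{sec:supports} build a large field in which every big set contains such a pair.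

\section{Power series and existential closedness}\label{sec:series}

Both proofs use power series through the following textbook fact.

\medskip
\noindent\textbf{Hensel's lemma.} \emph{Let $F$ be a field, let $P\in F[\![t]\!][X]$, and let $\bar P\in F[X]$ be obtained by replacing each coefficient with its constant term. If $b\in F$ and $\bar P(b)=0\ne\bar P'(b)$, then $P$ has a unique root $\beta\in F[\![t]\!]$ with constant term $b$.}
\medskip

The constant term of $P'(\beta)$ is $\bar P'(b)$, so $P'(\beta)\neq0$. Also, $F[\![t]\!]$ is a henselian local domain that is not a field, so $F(\!(t)\!)$ is large by (L4), for every field $F$.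

A field $F$ is \emph{existentially closed} in an extension field $L$ if every finite system of polynomial equations and inequations with coefficients in $F$ that has a solution in $L$ has a solution in $F$. We use this notion in the form of specializations.

\begin{lemma}\label{lem:ec}
$F$ is existentially closed in $L$ if and only if every finitely generated $F$-subalgebra $R$ of $L$ admits an $F$-algebra homomorphism to $F$. If $F$ is existentially closed in $L$ and $L$ is existentially closed in $M$, then $F$ is existentially closed in $M$.
\end{lemma}

\begin{proof}
Let $F$ be existentially closed in $L$ and write $R=F[r_1,\dots,r_m]=F[X_1,\dots,X_m]/J$. By the Hilbert basis theorem $J$ has finitely many generators. They vanish at $(r_1,\dots,r_m)$, so they have a common zero in $F^m$, and evaluation there is a homomorphism $R\to F$. Conversely, let $r\in L^m$ solve a system whose inequations are $g_1\ne0,\dots,g_l\neq0$. A homomorphism $\varphi$ from $F[r,1/g_1(r),\dots,1/g_l(r)]$ to $F$ preserves the equations and sends the units $g_j(r)$ to non-zero elements, so $\varphi(r)$ is a solution. For transitivity, let $R\subseteq M$ be finitely generated over $F$. Map $L[R]$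 to $L$ over $L$; the image of $R$ is a finitely generated $F$-subalgebra of $L$, which maps to $F$.
\end{proof}

A zero of $g\in F[X,Y]$ is \emph{simple} if $g_X$ or $g_Y$ does not vanish there. A simple rational zero lets us expand the functions on a curve in power series.

\begin{lemma}\label{lem:simple}
Let $g\in F[X,Y]$ be irreducible with a simple zero $(a,b)\in F^2$. Then $F[X,Y]/(g)$ embeds over $F$ in $F[\![s]\!]$, and $g$ is absolutely irreducible.
\end{lemma}

\begin{proof}
By symmetry assume $g_Y(a,b)\ne0$. Hensel's lemma gives $\beta\in F[\![s]\!]$ with $g(a+s,\beta)=0$. Let $\psi:F[X,Y]\to F[\![s]\!]$ send $X$ to $a+s$ and $Y$ to $\beta$. It is injective on $F[X]$ and kills $g$. Suppose $\psi(h)=0$ and $g\nmid h$. As $g$ has positive degree in $Y$, Gauss's lemma shows that $g$ is irreducible in $F(X)[Y]$ and does not divide $h$ there. Clearing denominators in a B\'ezout identity gives $pg+qh=r$ with $p,q\in F[X,Y]$ and $0\ne r\in F[X]$. Then $\psi(r)=0$, a contradiction. So $\ker\psi=(g)$.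

Tensoring with $\overline F$ embeds $\overline F[X,Y]/(g)$ in $\overline F\otimes_FF[\![s]\!]$. This ring is the directed union of the domains $F'\otimes_FF[\![s]\!]=F'[\![s]\!]$ with $F'\subseteq\overline F$ finite over $F$. So $g$ generates a prime ideal of $\overline F[X,Y]$.
\end{proof}

\section{Countable large fields}\label{sec:countable}

We look for a topology with a countable base $U_0\supseteq U_1\supseteq\cdots$ of neighborhoods of $0$. Each axiom can be put in the form ``for parameters $u$ in $U_{n+1}$, the equation $Q(u;X)=0$ has a solution in $U_n$''. For addition take $Q=X-(u_1+u_2)$; for the polynomial $x^2+x+a_0$ substitute $x=X-1$ and take $Q=X^2-X+u_1$. In each case $0$ is a simple root of $Q(0;X)$. The sets $U_n=\{0\}$ satisfy all such demands. The difficulty is to make every $U_n$ non-zero while keeping the topology Hausdorff.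

\begin{example}\label{ex:B}
Impose only the two polynomials above, at every level, and try to put an element $u\ne0$ into $U_2$. Then $U_1$ must contain $u$, $u+u$ and a root $w$ of $X^2-X+u$, and $U_0$ must contain roots of $X^2-X+u$, $X^2-X+2u$ and $X^2-X+w$. One such equation is easy to solve, by choosing the root first and defining $u$ from it; several at once are not. In $K[\![t]\!]$, with $u=t$, Hensel's lemma solves all of them: for instance $w=t+w^2$ gives $w=t+t^2+2t^3+\cdots$. These are finitely many conditions, so (L3) transfers a solution with $u\ne0$ to $K$.

At the next stage a new element $t$ is placed in $U_3$, hence in all lower sets, where it is added to the elements already there. For an old $a\in U_2$ the sum $a+t$ lies in $U_1$, and we need a root of $X^2-X+(a+t)$. Hensel's lemma supplies one from an old root $b$ of $X^2-X+a$ provided $b$ is simple. If it is not, the construction can stall: in characteristic $\neq2$, for $a=1/4$, the equation reads $(X-\frac12)^2=-t$ and has no solution in $K(\!(t)\!)$. So the induction must keep all roots simple.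
\end{example}

\begin{lemma}\label{lem:U}
Let $K$ be a large field. For each $n\in\mathbb N$ let $\mathcal Q_n$ be a finite set of polynomials $Q\in K[u_1,\dots,u_d,X]$, with $d=d(Q)\ge1$, such that $Q(0;0)=0\neq Q_X(0;0)$. There are subsets $U_n\subseteq K$ $(n\in\mathbb N)$ with $0\in U_n\ne\{0\}$ and $1\notin U_0$ such that for all $n$, all $Q\in\mathcal Q_n$ and all $u\in U_{n+1}^{d(Q)}$ there is $w\in U_n$ with $Q(u;w)=0$.
\end{lemma}

\begin{proof}
Call a sequence $(W_n)_{n\in\mathbb N}$ of finite subsets of $K$ \emph{admissible of length $m$} if $0\in W_n$ for all $n$, $W_n=\{0\}$ for $n\ge m$, $1\notin W_0$, and for all $n$, $Q\in\mathcal Q_n$ and $u\in W_{n+1}^{d(Q)}$ there is $w\in W_n$ with $Q(u;w)=0\ne Q_X(u;w)$. The sequence with all terms $\{0\}$ is admissible of length $0$. We claim that for every admissible $(W_n)$ of length $m$ there is an admissible $(W_n')$ of length $m+1$ with $W'_n\supseteq W_n$ for all $n$ and $W'_m\ne\{0\}$. Granting this, we obtain admissible sequences $(W^m_n)_n$ of length $m=0,1,2,\dots$, increasing in $m$, and $U_n=\bigcup_mW_n^m$ is as required, since a tuple $u\in U_{n+1}^d$ lies in $(W^m_{n+1})^d$ for some $m$.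

To prove the claim, we first work in $K[\![t]\!]$. We define finite sets $\widehat W_n$ with $W_n\subseteq\widehat W_n\subseteq K[\![t]\!]$ such that the constant term of every element of $\widehat W_n$ lies in $W_n$. Put $\widehat W_n=\{0\}$ for $n>m$ and $\widehat W_m=\{0,t\}$, and proceed by descending recursion for $n<m$. Let $Q\in\mathcal Q_n$ and $u\in\widehat W_{n+1}^{d(Q)}$, and let $\bar u\in W_{n+1}^{d(Q)}$ be the tuple of constant terms. By admissibility $Q(\bar u;X)$ has a simple root in $W_n$. By Hensel's lemma it is the constant term of a root $\widehat w_{n,Q,u}\in K[\![t]\!]$ of $Q(u;X)$, and $Q_X(u;\widehat w_{n,Q,u})\neq0$. Let $\widehat W_n$ consist of $W_n$ and these finitely many roots. Since $1\notin W_0$, no element of $\widehat W_0$ has constant term $1$, so $1\notin\widehat W_0$.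

Now we return to $K$. Let $Z=\bigcup_n\widehat W_n$, a finite set, and let $g\in K[Z]$ be the product of $t$, of the elements $z-1$ with $z\in\widehat W_0$, and of the elements $Q_X(u;\widehat w_{n,Q,u})$ with $n<m$. Then $g\neq0$. By (L3) and Lemma~\ref{lem:ec} there is a $K$-algebra homomorphism $\varphi:K[Z][1/g]\to K$; it sends each factor of $g$ to a non-zero element. Put $W'_n=\varphi(\widehat W_n)$. Then $W'_n\supseteq W_n$ because $\varphi$ is the identity on $K$; $W'_n=\{0\}$ for $n>m$; $0\ne\varphi(t)\in W'_m$; and $1\notin W'_0$ because $\varphi(z-1)\ne0$ for $z\in\widehat W_0$. For $n<m$, every tuple from $W'_{n+1}$ has the form $\varphi(u)$, and $\varphi(\widehat w_{n,Q,u})\in W'_n$ is a simple root of $Q(\varphi(u);X)$. For $n\ge m$ the only tuple from $W'_{n+1}$ is $0$, and $0\in W'_n$ is a simple root of $Q(0;X)$.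
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $K=\{c_0,c_1,\dots\}$ be a countable large field. Let $\mathcal Q_n$ consist of
\[
X-(u_1+u_2),\qquad X-u_1u_2,\qquad X-c_iu_1\ \ (i\le n),\qquad (1+u_1)(1+X)-1
\]
and
\[
(X-1)^{d+1}+(X-1)^d+\sum_{j=0}^{d-1}u_{j+1}(X-1)^j\qquad(1\le d\le n+1).
\]
Countability is used here and nowhere else: it spreads the multiplications by constants over the levels so that each $\mathcal Q_n$ is finite. All these polynomials vanish at $(0;0)$. The $X$-derivative there is $1$ in the first display and $(-1)^d$ in the second. Take $U_n$ from Lemma~\ref{lem:U}. Then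
\[
U_{n+1}+U_{n+1}\subseteq U_n,\qquad U_{n+1}U_{n+1}\subseteq U_n,\qquad c_iU_{n+1}\subseteq U_n\ \ (i\le n),
\]
and $U_{n+1}\subseteq U_n$ since $0\in U_{n+1}$. In particular, for each $c\in K$ we have $cU_{N}\subseteq U_{N-1}$ for all large $N$.

Call $G\subseteq K$ open if every $a\in G$ has $a+U_n\subseteq G$ for some $n$. This is a topology because the $U_n$ decrease. The sets $a+U_n$ form a neighborhood base at $a$: the set $G$ of all $b$ with $b+U_m\subseteq a+U_n$ for some $m$ satisfies $a\in G\subseteq a+U_n$, and it is open, because $b+U_m\subseteq a+U_n$ and $U_{m+1}+U_{m+1}\subseteq U_m$ give $b+U_{m+1}\subseteq G$. The topology is not discrete, since $U_n\ne\{0\}$ for all $n$. In what follows $a,b\in K$ are fixed, $N$ is large, and $u,v\in U_N$.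

\emph{Ring operations.} We have $(a+u)+(b+v)-(a+b)=u+v\in U_{N-1}$, and $(a+u)(b+v)-ab=av+bu+uv$ is a sum of three elements of $U_{N-1}$, so it lies in $U_{N-3}$.

\emph{Inversion.} Let $a\neq0$. Then $a^{-1}u\in U_{N-1}$, so there is $w\in U_{N-2}$ with $(1+a^{-1}u)(1+w)=1$. Hence $(a+u)^{-1}=a^{-1}(1+w)\in a^{-1}+U_{N-3}$.

\emph{Hausdorff.} Let $a\ne b$ and $c=(a-b)^{-1}$. If $a+u=b+v$, then $a-b=v+(-1)u\in U_{N-2}$, so $1=c(a-b)\in U_{N-3}\subseteq U_0$, which is false. So $a+U_N$ and $b+U_N$ are disjoint for large $N$.

\emph{gt-henselian.} Let $d\ge1$ and let $P$ be a neighborhood of $-1$. Choose $m\ge d$ with $-1+U_m\subseteq P$ and put $O=U_{m+1}$. For $a_0,\dots,a_{d-1}\in O$ there is $w\in U_m$ such that $w-1\in P$ is a root of $x^{d+1}+x^d+a_{d-1}x^{d-1}+\cdots+a_0$. For $d=0$ the polynomial is $x+1$, with root $-1$.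
\end{proof}

\section{The obstruction: products of independent elements}\label{sec:obstruction}

To exclude all topologies at once we need a property of neighborhoods of $0$ that does not depend on the topology. Their size is such a property.

\begin{lemma}\label{lem:size}
Let $K$ be an infinite field with a non-discrete ring topology. Every neighborhood $V$ of $0$ has cardinality $|K|$.
\end{lemma}

\begin{proof}
Let $a\in K^\times$. Multiplication by $a$ is continuous, so $V\cap a^{-1}V$ is a neighborhood of $0$. It is not $\{0\}$, since otherwise, translations being homeomorphisms, the topology would be discrete. So there is $v\neq0$ with $v,av\in V$, and $a=(av)/v$. Hence $|K|\le|V|^2+1$, and as $K$ is infinite, $|V|=|K|$.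
\end{proof}

If $\Sigma_K$ is a neighborhood of $0$, continuity of multiplication gives a neighborhood $V$ of $0$ with $V\cdot V\subseteq\Sigma_K$. So it suffices to build a large field $K$ in which every subset of cardinality $|K|$ contains $x,y$ with $xy\notin\Sigma_K$. The model is a rational function field in uncountably many variables, where a big set contains two elements each of which involves a variable that the other does not. This section shows that for such a pair, $X^2+X+xy$ has no root made from ingredients that depend on the variables of $x$ alone or on those of $y$ alone.

\subsection*{Linear disjointness and regularity}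
Subfields $L_1,L_2$ of a field $M$ that contain a field $L_0$ are \emph{linearly disjoint} over $L_0$ if $L_1\otimes_{L_0}L_2\to M$ is injective; equivalently, elements of $L_1$ that are linearly independent over $L_0$ stay so over $L_2$. Then the compositum $L_1L_2$ is the fraction field of $L_1\otimes_{L_0}L_2$, and $L_1\cap L_2=L_0$, because for $a\in L_1\cap L_2$ the elements $1,a$ are dependent over $L_2$. We use three facts without further comment: tensoring over a field preserves injections; if $T$ is a subring of a field $M$ and $\Gamma\subseteq T\setminus\{0\}$ is multiplicative, then $\Gamma^{-1}T\to M$ is injective, so $\Gamma^{-1}T$ is a domain; and a direct limit of domains is a domain. We also use a textbook fact: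
\begin{itemize}
\item[(T)] the tensor product of two domains over an algebraically closed subfield is a domain.
\end{itemize}

\begin{lemma}\label{lem:reg}
Purely transcendental extensions are regular. If $L/D$ is regular, then:
\begin{itemize}
\item[(a)] $L\otimes_DD'$ is a domain for every field extension $D'/D$;
\item[(b)] every element of $L\setminus D$ is transcendental over $D$;
\item[(c)] $L'/D$ is regular for $D\subseteq L'\subseteq L$, and $M/D$ is regular for every regular extension $M/L$;
\item[(d)] if $L$ and $D'$ are linearly disjoint over $D$ inside a common field, then $LD'/D'$ is regular.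
\end{itemize}
\end{lemma}

\begin{proof}
The ring $D(t_i:i\in I)\otimes_D\overline D$ is a localization of the polynomial ring $\overline D[t_i:i\in I]$.
(a) $L\otimes_DD'\subseteq L\otimes_D\overline{D'}=(L\otimes_D\overline D)\otimes_{\overline D}\overline{D'}$, a domain by (T).
(b) If $a\in L$ has minimal polynomial $p$ over $D$, then $\overline D[X]/(p)=D(a)\otimes_D\overline D\subseteq L\otimes_D\overline D$ is a domain, so $\deg p=1$.
(c) First, $L'\otimes_D\overline D\subseteq L\otimes_D\overline D$. Second, $M\otimes_D\overline D=M\otimes_L(L\otimes_D\overline D)\subseteq M\otimes_L\operatorname{Frac}(L\otimes_D\overline D)$, a domain by (a).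
(d) $LD'$ is a localization of $L\otimes_DD'$, so $LD'\otimes_{D'}\overline{D'}$ is a localization of $L\otimes_D\overline{D'}$, a domain by (a).
\end{proof}

\subsection*{The key lemma}
The idea is to freeze $y$ at a constant value $c$, for many $c$.

\begin{example}\label{ex:key}
Let $F$ be algebraically closed of characteristic $\ne2$ and let $\alpha,\beta$ be algebraically independent over $F$. Take $L_1=F(\alpha)$ with $x=(1-\alpha^2)/4$, and $L_2=F(\beta)$ with $y=\beta^2$. A root $z$ of $X^2+X+xy$ satisfies $(2z+1)^2=1-4xy$. The field $L_1$ was chosen to contain a root for the value $y=1$, since $1-4x=\alpha^2$. Suppose $1-4xy=(a/b)^2$ with $a,b\in F[\alpha,\beta]$. For all but finitely many $\gamma\in F$ the polynomial $b(\alpha,\gamma)$ is not zero, and substituting $\beta=\gamma$ shows that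
\[
1-4\gamma^2x=\gamma^2\alpha^2+(1-\gamma^2)
\]
is a square in $F(\alpha)$. For $\gamma\notin\{0,1,-1\}$ this polynomial has two simple zeros, so it is not a square. Hence $X^2+X+xy$ has no root in $L_1L_2$.
\end{example}

In general $L_1$ may contain roots of $X^2+X+cx$ for all constants $c$. But a root of $X^2+X+xy$ in $L_1L_2$ involves finitely many elements of $L_1$, and the field that they generate has room for only finitely many $c$.

\begin{lemma}\label{lem:key}
Let $L_1,L_2$ be subfields of a field, linearly disjoint over a common subfield $L_0$, with $L_1/L_0$ and $L_2/L_0$ regular. If $x\in L_1\setminus L_0$ and $y\in L_2\setminus L_0$, then $X^2+X+xy$ has no root in $L_1L_2$.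
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:reg}(b), $x$ and $y$ are transcendental over $L_0$. Let $F=\overline{L_0}$, an infinite field. Suppose $a/b$ is a root, with $a,b\in L_1\otimes_{L_0}L_2$ and $b\ne0$. Write $a=\sum_ja_j\otimes s_j$ and $b=\sum_ib_i\otimes r_i$ with the $b_i$ linearly independent over $L_0$ and $r_1\ne0$. Let $L\subseteq L_1$ be the field generated over $L_0$ by $x$ and the $a_j,b_i$, and let $R\subseteq L_2$ be the $L_0$-algebra generated by $y$, the $s_j,r_i$ and $r_1^{-1}$. By linear disjointness, the equation
\[
a^2+ab+(x\otimes y)\,b^2=0
\]
holds in $L_1\otimes_{L_0}L_2$, hence in the subring $L\otimes_{L_0}R$.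

\emph{Specializing $y$.} We use the following fact \cite{AM}: if a domain $R$ is finitely generated over a subring $R_0$, there is $0\ne p\in R_0$ such that every homomorphism from $R_0$ to an algebraically closed field that does not kill $p$ extends to $R$. Apply it to the polynomial ring $R_0=L_0[y]$. For every $c\in F$ with $p(c)\ne0$, that is, for all but finitely many $c$, we obtain an $L_0$-homomorphism $\varphi_c:R\to F$ with $\varphi_c(y)=c$. The ring $L\otimes_{L_0}F$ is a domain, since $L/L_0$ is regular by Lemma~\ref{lem:reg}(c); let $M$ be its fraction field, and write $x$ for $x\otimes1$. Let $a_c,b_c$ be the images of $a,b$ under $\mathrm{id}\otimes\varphi_c$. Then $b_c=\sum_ib_i\otimes\varphi_c(r_i)\ne0$, because the $b_i\otimes1$ are linearly independent over $F$ and $r_1$ is a unit of $R$. So $z_c=a_c/b_c\in M$ satisfies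
\[
z_c^2+z_c+cx=0 .
\]

\emph{Finitely many fields.} The element $x$ is transcendental over $F$, as $L_0[x]\otimes_{L_0}F$ is a polynomial ring over $F$. The roots of $X^2+X+cx$ are $z_c$ and $-1-z_c$, and they are distinct because $(2z_c+1)^2=1-4cx\ne0$. So $z_c$ lies in the field $N$ of elements of $M$ that are separable algebraic over $F(x)$. Now $M/F$ is finitely generated, and a subextension of a finitely generated field extension is finitely generated. So $N/F(x)$ is finite and separable, and has finitely many intermediate fields. Hence there are distinct non-zero $c,c'\in F$ with $F(x,z_c)=F(x,z_{c'})$.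

\emph{The fields are distinct.} For $0\ne e\in F$ the polynomial $X^2+X+ex$ has no root $w$ in $F(x)$: with $\deg$ the degree of the numerator minus that of the denominator, $\deg(w^2+w)$ is at most $0$ if $\deg w\le0$ and equals $2\deg w$ otherwise, while $\deg(ex)=1$. So $F(x,z_c)=F(x,z_{c'})$ is a separable quadratic extension of $F(x)$, and its non-trivial automorphism $\sigma$ sends $z_c$ to $-1-z_c$ and $z_{c'}$ to $-1-z_{c'}$. In characteristic $\ne2$, $\sigma$ changes the sign of $2z_c+1$ and of $2z_{c'}+1$, so their product $w$ lies in $F(x)$. But $w^2=(1-4cx)(1-4c'x)$ has a simple zero at $x=1/(4c)$, which is impossible for a square. In characteristic $2$, $\sigma$ fixes $w=z_c+z_{c'}$, so $w\in F(x)$ is a root of $X^2+X+(c+c')x$ with $c+c'\ne0$, which was just excluded.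
\end{proof}

\begin{remark}\label{rem:key}
Both hypotheses are needed. Without linear disjointness, take $L_1=L_2=L_0(z)$, $x=z$, $y=-1-z$; then $z$ is a root. Without regularity, take $L_0=\mathbb Q$, $x=\sqrt2/5$, $y=-\sqrt3/5$ and $L_1=\mathbb Q(x)$, $L_2=\mathbb Q(y)$; then $z=(\sqrt6-2)/5$ has $z^2+z=\sqrt6/25=-xy$. The product cannot be replaced with a sum: in characteristic $2$, if $x=u^2+u$ and $y=v^2+v$ with $u\in L_1$, $v\in L_2$, then $u+v$ is a root of $X^2+X+(x+y)$.
\end{remark}

\section{Adjoining generic points}\label{sec:generic}

We must enlarge a rational function field to a large field without losing track of which variables an element depends on. We therefore give every curve a new point that is subject to no relation except the equation of the curve. Such a point depends only on the coefficients of the curve. This section studies one round of the construction.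

For a commutative ring $\Lambda$ and a set $B\subseteq\Lambda[X,Y]$ put
\[
\Lambda\langle B\rangle=\Lambda[X_f,Y_f:f\in B]\,\big/\,\bigl(f(X_f,Y_f):f\in B\bigr).
\]
A homomorphism from $\Lambda\langle B\rangle$ to a ring $T$ is the same as a homomorphism $\Lambda\to T$ together with a zero in $T^2$ of the image of each $f\in B$. Consequently
\[
\Lambda'\otimes_\Lambda\Lambda\langle B\rangle=\Lambda'\langle B\rangle\ \ (\Lambda\subseteq\Lambda'),\qquad \Lambda\langle B\rangle=\Lambda\langle B'\rangle\otimes_\Lambda\Lambda\langle B\setminus B'\rangle\ \ (B'\subseteq B).
\]

\begin{lemma}\label{lem:domain}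
Let $D$ be a field and $B\subseteq D[X,Y]$ a set of absolutely irreducible polynomials. The elements of $B$ stay absolutely irreducible over every extension field $D'$ of $D$. The ring $D\langle B\rangle$ is a domain, and its fraction field is regular over $D$.
\end{lemma}

\begin{proof}
For $f\in B$ the ring $\overline{D'}[X,Y]/(f)=\overline{D'}\otimes_{\overline D}\overline D[X,Y]/(f)$ is a domain by (T). For finite $B'\subseteq B$ the ring $\overline D\langle B'\rangle$ is a finite tensor product of the domains $\overline D[X,Y]/(f)$, so it is a domain by (T), and so is the direct limit $\overline D\langle B\rangle=D\langle B\rangle\otimes_D\overline D$. It contains $D\langle B\rangle$, and $\operatorname{Frac}(D\langle B\rangle)\otimes_D\overline D$ is a localization of it.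
\end{proof}

For the rest of the section fix a field $E$ and a set $A\subseteq E[X,Y]$ of absolutely irreducible polynomials. Let $E^+=\operatorname{Frac}E\langle A\rangle$, and let $(x_f,y_f)\in(E^+)^2$ be the image of $(X_f,Y_f)$. For a subfield $D\subseteq E$ and $B\subseteq A\cap D[X,Y]$ let $D(B)$ be the subfield of $E^+$ generated by $D$ and the $x_f,y_f$ with $f\in B$.

\begin{lemma}\label{lem:step}
Let $D\subseteq E$ be a subfield and $B\subseteq A\cap D[X,Y]$.
\begin{itemize}
\item[(a)] The map $D\langle B\rangle\to E^+$ is injective, so $D(B)=\operatorname{Frac}D\langle B\rangle$.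
\item[(b)] If $E/D$ is regular, then $E^+/D(B)$ is regular.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The maps $D\langle B\rangle\to E\otimes_DD\langle B\rangle=E\langle B\rangle\to E\langle B\rangle\otimes_EE\langle A\setminus B\rangle=E\langle A\rangle$ come from tensoring the injections $D\to E$ and $E\to E\langle A\setminus B\rangle$ over a field.

(b) We pass through $E(B)$. The map $E\otimes_DD\langle B\rangle\to E^+$ is injective by the proof of (a), and localizing shows that $E$ and $D(B)$ are linearly disjoint over $D$. Their compositum is $E(B)$, so $E(B)/D(B)$ is regular by Lemma~\ref{lem:reg}(d). Next, $E(B)\langle A\setminus B\rangle=E(B)\otimes_EE\langle A\setminus B\rangle$ is a localization of $E\langle A\rangle$, so its fraction field is $E^+$, and $E^+/E(B)$ is regular by Lemma~\ref{lem:domain}. Conclude by Lemma~\ref{lem:reg}(c).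
\end{proof}

Lemma~\ref{lem:key} excludes roots in a compositum $L_1L_2$, and we want to exclude them in the ambient field. So the notion to propagate combines linear disjointness with regularity over the compositum.

\begin{definition}
Let $D_0,D_1,D_2$ be subfields of a field $M$ with $D_0\subseteq D_1\cap D_2$. The triple $(D_0;D_1,D_2)$ is \emph{independent in $M$} if $D_1,D_2$ are linearly disjoint over $D_0$ and $M/D_1D_2$ is regular.
\end{definition}

For a subfield $D\subseteq E$ put $D^+=D(A\cap D[X,Y])$: we adjoin to $D$ the new points of exactly those curves in $A$ whose coefficients lie in $D$.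

\begin{lemma}\label{lem:indep}
If $(D_0;D_1,D_2)$ is independent in $E$, then $(D_0^+;D_1^+,D_2^+)$ is independent in $E^+$.
\end{lemma}

\begin{proof}
Put $B_i=A\cap D_i[X,Y]$ for $i=0,1,2$, and $B=B_1\cup B_2$, $C=D_1D_2$. Then $D_1^+D_2^+=C(B)$, and $E^+/C(B)$ is regular by Lemma~\ref{lem:step}(b).

For linear disjointness the danger is a new point shared by $D_1^+$ and $D_2^+$ that is not in $D_0^+$. It is ruled out by $D_1\cap D_2=D_0$, which gives $B_1\cap B_2=B_0$. By Lemma~\ref{lem:step}(a), $D_i^+=\operatorname{Frac}D_i\langle B_i\rangle$. Since $D_0^+$ is a localization of $D_0\langle B_0\rangle$, we have $D_1^+\otimes_{D_0^+}D_2^+=D_1^+\otimes_{D_0\langle B_0\rangle}D_2^+$, and this is the localization of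
\[
T=D_1\langle B_1\rangle\otimes_{D_0\langle B_0\rangle}D_2\langle B_2\rangle
\]
at the elements $s_1\otimes s_2$ with $s_1,s_2\ne0$, whose images $s_1s_2$ in $E^+$ are non-zero. So it suffices to show that $T\to E^+$ is injective.

Let $\Lambda=D_1\otimes_{D_0}D_2$, a subring of $C$ by hypothesis. A homomorphism from $T$ to a ring consists of homomorphisms on $D_1$ and $D_2$ that agree on $D_0$, together with a choice of zeros for the $f\in B_1$ and a choice for the $f\in B_2$ that agree on $B_0$. As $B_0=B_1\cap B_2$, this is a homomorphism on $\Lambda$ together with one zero for each $f\in B$. Hence $T=\Lambda\langle B\rangle$. Moreover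
\[
\Lambda\langle B\rangle=\bigl(\Lambda\otimes_{D_1}D_1\langle B_1\rangle\bigr)\otimes_\Lambda\bigl(\Lambda\otimes_{D_2}D_2\langle B_2\setminus B_0\rangle\bigr)
\]
is a free $\Lambda$-module, since each factor comes from a vector space by extension of scalars. Tensoring the inclusion $\Lambda\subseteq C$ with a free module gives an injection $\Lambda\langle B\rangle\to C\otimes_\Lambda\Lambda\langle B\rangle=C\langle B\rangle$, and $C\langle B\rangle\to E^+$ is injective by Lemma~\ref{lem:step}(a).
\end{proof}

\section{The field $K$ and its supports}\label{sec:supports}

Fix a field $k$ and an infinite set $I$, and let $E_0=k(t_i:i\in I)$ with the $t_i$ algebraically independent over $k$. Given $E_n$, let $A_n\subseteq E_n[X,Y]$ be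
\begin{itemize}
\item \emph{(first choice)} the set of all absolutely irreducible polynomials, or
\item \emph{(second choice)} the set of all absolutely irreducible polynomials with a simple zero in $E_n^2$,
\end{itemize}
and let $E_{n+1}=\operatorname{Frac}E_n\langle A_n\rangle$. The same choice is made for all $n$. Put $K=\bigcup_nE_n$. Everything below holds for both choices unless stated otherwise.

\begin{proposition}\label{prop:large}
$K$ is large and regular over $k$, and $|K|=|k|+|I|$. With the first choice, $K$ is PAC.
\end{proposition}

\begin{proof}
We have $|E_0|=|k|+|I|$ and $|A_n|\le|E_n|$, so $|E_{n+1}|=|E_n|$. The extensions $E_0/k$ and $E_{n+1}/E_n$ are regular by Lemmas~\ref{lem:reg} and~\ref{lem:domain}, so each $E_n\otimes_k\overline k$ is a domain by Lemma~\ref{lem:reg}(c), and so is their union $K\otimes_k\overline k$.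

We verify (L2). Let $f\in K[X,Y]$ with $f(a,b)=0\ne f_Y(a,b)$. Write $f=gh$ with $g$ irreducible over $K$ and $g(a,b)=0$. Then $f_Y(a,b)=g_Y(a,b)h(a,b)$, so $g_Y(a,b)\neq0$, and $g$ is absolutely irreducible by Lemma~\ref{lem:simple}. For all large $n$ the coefficients of $g$ and the elements $a,b$ lie in $E_n$, so $g\in A_n$ for either choice. The $n$-th round then adds a zero $(x,y)\in E_{n+1}^2$ of $g$ such that $E_n[X,Y]/(g)\to E_{n+1}$, $X\mapsto x$, $Y\mapsto y$, is injective, by Lemma~\ref{lem:step}(a). As $g$ has positive degree in $Y$, it divides no non-zero polynomial in $X$, so $x$ is transcendental over $E_n$. Thus $g$, and with it $f$, has a zero in $E_{n+1}^2\setminus E_n^2$ for all large $n$.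

With the first choice, an absolutely irreducible polynomial in $K[X,Y]$ lies in some $A_n$ and has a zero in $E_{n+1}^2$, so $K$ is PAC by the criterion quoted in Section~\ref{sec:intro}.
\end{proof}

Regularity of $K/E_0$ shows that $X^2+X+t_it_j$ acquires no root in $K$ for $i\ne j$. That is not enough: a neighborhood of $0$ may avoid the $t_i$ and consist of elements created in later rounds. We need to say, for every element of $K$, which variables it depends on. For $S\subseteq I$ define subfields $E_{n,S}\subseteq E_n$ by
\[
E_{0,S}=k(t_i:i\in S),\qquad E_{n+1,S}=E_{n,S}\bigl(A_n\cap E_{n,S}[X,Y]\bigr),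
\]
so that $E_{n+1,S}=(E_{n,S})^+$ for $E=E_n$, $A=A_n$, and put $K_S=\bigcup_nE_{n,S}$. By induction on $n$, these fields increase with $S$.

\begin{proposition}\label{prop:supp}
\begin{itemize}
\item[(a)] $K$ is the union of the $K_S$ with $S$ finite, and $|K_S|\le|k|+\aleph_0$ for finite $S$.
\item[(b)] For $S_1,S_2\subseteq I$, the triple $(K_{S_1\cap S_2};K_{S_1},K_{S_2})$ is independent in $K$.
\item[(c)] For $R\subseteq S\subseteq I$, the extension $K_S/K_R$ is regular.
\item[(d)] For every $x\in K$ there is a least finite set $S_x\subseteq I$ with $x\in K_{S_x}$.
\end{itemize}
\end{proposition}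

\begin{proof}
(a) We show by induction that $E_n$ is the union of the $E_{n,S}$ with $S$ finite. An element of $E_0$ involves finitely many $t_i$. An element of $E_{n+1}$ is a rational function of finitely many $x_f,y_f$ with $f\in A_n$. Its coefficients and those of these $f$ are finitely many elements of $E_n$, so they lie in $E_{n,S}$ for one finite $S$, and the element lies in $E_{n+1,S}$. For finite $S$, induction gives $|E_{n,S}|\le|k|+\aleph_0$, since $E_{n+1,S}$ is generated over $E_{n,S}$ by at most $|E_{n,S}|+\aleph_0$ elements.

(b) Put $R=S_1\cap S_2$. We first show that $(E_{n,R};E_{n,S_1},E_{n,S_2})$ is independent in $E_n$. By Lemma~\ref{lem:indep} only $n=0$ has to be checked. With $D_0=E_{0,R}$, the ring $E_{0,S_1}\otimes_{D_0}E_{0,S_2}$ is a localization of $D_0[t_i:i\in S_1\setminus R]\otimes_{D_0}D_0[t_i:i\in S_2\setminus R]$. As $S_1\setminus R$ and $S_2\setminus R$ are disjoint, this is the polynomial ring over $D_0$ in the $t_i$ with $i\in(S_1\cup S_2)\setminus R$, a subring of $E_0$. Also $E_0$ is purely transcendental over $E_{0,S_1}E_{0,S_2}=E_{0,S_1\cup S_2}$.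

Now pass to the limit. Let finitely many elements of $K_{S_1}$ be linearly independent over $K_R$. A linear relation among them over $K_{S_2}$ takes place at some level $n$, where they are independent over $E_{n,R}$, hence over $E_{n,S_2}$; so the relation is trivial. Put $C_n=E_{n,S_1}E_{n,S_2}$ and $C=K_{S_1}K_{S_2}=\bigcup_nC_n$. Then $K\otimes_C\overline C$ is the direct limit of the rings $E_n\otimes_{C_n}\overline C$, which are domains by Lemma~\ref{lem:reg}(a).

(c) By (b) with $S_1=S_2=R$, the extension $K/K_R$ is regular; use Lemma~\ref{lem:reg}(c).

(d) By (a) there are finite sets $S$ with $x\in K_S$, and by (b) $K_{S_1}\cap K_{S_2}=K_{S_1\cap S_2}$, so the family of these sets is closed under intersection. A member of smallest cardinality is contained in every member.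
\end{proof}

We call $S_x$ the \emph{support} of $x$.

\begin{proposition}\label{prop:incomp}
If $S_x\not\subseteq S_y$ and $S_y\not\subseteq S_x$, then $xy\notin\Sigma_K$.
\end{proposition}

\begin{proof}
The set $R=S_x\cap S_y$ is a proper subset of both supports, so $x,y\notin K_R$ by minimality. By Proposition~\ref{prop:supp}(b) and (c), Lemma~\ref{lem:key} applies to $L_0=K_R$, $L_1=K_{S_x}$, $L_2=K_{S_y}$, and $X^2+X+xy$ has no root in $L_1L_2$. A root in $K$ would be algebraic over $L_1L_2$, hence would lie in $L_1L_2$ by Lemma~\ref{lem:reg}(b), since $K/L_1L_2$ is regular.
\end{proof}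

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Take $|I|=\kappa$, and make the first choice for part (a) and the second choice for part (b). By Proposition~\ref{prop:large}, $K$ is large, regular over $k$, of cardinality $\kappa$, and PAC in case (a).

\subsection*{No topology}
Suppose $\Sigma_K$ is a neighborhood of $0$ for a non-discrete ring topology, and choose a neighborhood $V$ of $0$ with $V\cdot V\subseteq\Sigma_K$. By Proposition~\ref{prop:incomp}, the supports $S_x$ with $x\in V$ form a chain under inclusion. Distinct members of a chain of finite sets have distinct cardinalities, so the chain is countable. Hence $V$ is covered by countably many fields $K_S$ with $S$ finite, and $|V|\le|k|+\aleph_0$ by Proposition~\ref{prop:supp}(a). On the other hand $|V|=\kappa$ by Lemma~\ref{lem:size}. This contradicts $\kappa>|k|+\aleph_0$.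

\begin{remark}
This comparison of cardinals is the only place, apart from the value of $|K|$, where the hypotheses on $\kappa$ enter. If $k$ is countable and $I$ is countably infinite, then $K$ is a countable large field and has a non-discrete gt-henselian field topology by Theorem~\ref{thm:B}. The argument then shows that the supports of the elements of some neighborhood of $0$ form a chain.
\end{remark}

\subsection*{Existential closedness}
Let $k$ be large and make the second choice. The simple zero required of each curve allows us to realize its new point in a power series field. Call a field of the form $k(\!(s_1)\!)\cdots(\!(s_r)\!)$, $r\ge0$, an \emph{iterated Laurent series field}. The field $k$ is existentially closed in each of them: $k$ is existentially closed in $k(\!(s_1)\!)$ by (L3); each $k(\!(s_1)\!)\cdots(\!(s_i)\!)$ with $i\ge1$ is large by Section~\ref{sec:series}, hence existentially closed in the next one by (L3); and existential closedness is transitive by Lemma~\ref{lem:ec}.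

\begin{lemma}\label{lem:laurent}
With the second choice, every subfield $D\subseteq E_n$ that is finitely generated over $k$ embeds over $k$ in an iterated Laurent series field.
\end{lemma}

\begin{proof}
For $n=0$ we have $D\subseteq k(t_{i_1},\dots,t_{i_r})$, and $t_{i_j}\mapsto s_j$ is an embedding because each $s_j$ is transcendental over $k(\!(s_1)\!)\cdots(\!(s_{j-1})\!)$. Let $D\subseteq E_{n+1}$. Its generators are rational functions of the points $x_f,y_f$ with $f$ in a finite set $B=\{f_1,\dots,f_r\}\subseteq A_n$. Let $D_0\subseteq E_n$ be generated over $k$ by the coefficients of these rational functions, the coefficients of the $f_j$, and a simple zero of each $f_j$. Then $D\subseteq D_0(B)=\operatorname{Frac}D_0\langle B\rangle$ by Lemma~\ref{lem:step}(a), so it suffices to embed $D_0\langle B\rangle$. By induction we may regard $D_0$ as a subfield of an iterated Laurent series field $F_0$, and then $D_0\langle B\rangle\subseteq F_0\otimes_{D_0}D_0\langle B\rangle=F_0\langle B\rangle$. Put $F_j=F_{j-1}(\!(s)\!)$ with a new variable $s$ for each $j=1,\dots,r$. The polynomial $f_j$ is irreducible over $F_{j-1}$ by Lemma~\ref{lem:domain} and has a simple zero in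 $F_{j-1}^2$, so $F_{j-1}\langle\{f_j\}\rangle$ embeds in $F_j$ over $F_{j-1}$ by Lemma~\ref{lem:simple}. Tensoring over $F_{j-1}$ with $F_{j-1}\langle\{f_{j+1},\dots,f_r\}\rangle$ gives an embedding
\[
F_{j-1}\langle\{f_j,\dots,f_r\}\rangle\ \longrightarrow\ F_j\langle\{f_{j+1},\dots,f_r\}\rangle .
\]
Composing these for $j=1,\dots,r$ embeds $F_0\langle B\rangle$ in $F_r$.
\end{proof}

A finitely generated $k$-subalgebra $R$ of $K$ lies in some $E_n$. By Lemma~\ref{lem:laurent} its fraction field embeds over $k$ in an iterated Laurent series field, so $R$ has a $k$-algebra homomorphism to $k$ by Lemma~\ref{lem:ec}. By the same lemma, $k$ is existentially closed in $K$. This completes the proof of Theorem~\ref{thm:A}. \qed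

\begin{thebibliography}{9}

\bibitem{AM} Atiyah and Macdonald, Proposition~5.23.

\bibitem{FJ} Fried and Jarden, \emph{Field Arithmetic}.

\bibitem{Walsberg} Erik Walsberg, \emph{Nash maps over large fields}, arXiv:2508.10884 (2025).

\end{thebibliography}
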